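\title{The unconditional Ritt condition and the $H^\infty$ functional calculus on Stolz domains}

\begin{abstract}
Let $T$ be a bounded operator on a complex Banach space that satisfies the unconditional Ritt condition with constant $K\ge1$. We prove that $T$ has a bounded $H^\infty(B_\gamma)$ functional calculus on the Stolz domain $B_\gamma$ for every $\gamma\in(\arccos\frac1K,\frac\pi2)$, and that the threshold $\arccos\frac1K$ cannot be lowered. No assumption is made on the space. On the domains $S_\kappa=\{z:|1-z|<\kappa(1-|z|)\}$ the correspondence is exact: the infimum of the $\kappa$ for which $T$ has a bounded calculus on $S_\kappa$ equals the infimum of the unconditional Ritt constants $\ge1$ of $T$ over all equivalent norms. The proof uses a submultiplicative seminorm on functions of $I-T$ that controls all dilations at once, and a Neumann series argument with respect to this seminorm.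
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $X$ is a complex Banach space, $T\colon X\to X$ is a bounded operator with spectrum $\sigma(T)$, and $R(\lambda,T)=(\lambda-T)^{-1}$. We write $D(a,r)$ for the open disc with center $a$ and radius $r$, and $\mathbb D=D(0,1)$. We compare three conditions on $T$.

\emph{The Ritt condition.} $T$ is a \emph{Ritt operator} if $\sigma(T)\subset\overline{\mathbb D}$ and the set $\{(\lambda-1)R(\lambda,T):|\lambda|>1\}$ is bounded. Seen from outside the disc, the resolvent may then blow up only at the point $1$, and no faster than a simple pole.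

\emph{The functional calculus.} For a bounded nonempty open set $E\subset\mathbb C$ we say that $T$ has a \emph{bounded $H^\infty(E)$ calculus} if there is a constant $C$ such that
\[
\|P(T)\|\le C\sup_E|P|\qquad\text{for every polynomial }P .
\]
The sets of interest are the \emph{Stolz domains}: for $\gamma\in(0,\frac\pi2)$, $B_\gamma$ is the interior of the convex hull of the point $1$ and the disc $D(0,\sin\gamma)$. The domain $B_\gamma$ touches the unit circle only at $1$, where it has a corner of half-angle $\gamma$. As $\gamma$ increases to $\frac\pi2$ the domains $B_\gamma$ increase and exhaust $\mathbb D$, and the condition becomes weaker.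

\emph{The unconditional Ritt condition.} For a finite complex sequence $a=(a_k)_{k\ge1}$ let $P_a(z)=\sum_{k\ge1}a_k(z^k-z^{k-1})$ and $\|a\|_\infty=\sup_k|a_k|$. Following Kalton and Portal, we say that $T$ satisfies the \emph{unconditional Ritt condition with constant $K$} if
\begin{equation}\label{eq:UR}
\|P_a(T)\|=\Big\|\sum_{k\ge1}a_k(T^k-T^{k-1})\Big\|\le K\|a\|_\infty\qquad\text{for every finite sequence }a .
\end{equation}
The choice $a_1=\dots=a_n=1$ gives $T^n-I$. Thus \eqref{eq:UR} says that the telescoping sums for the powers of $T$ stay bounded when their terms are multiplied by arbitrary bounded coefficients.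

It is known that \eqref{eq:UR} implies the Ritt condition, and that a Ritt operator with a bounded $H^\infty(B_\gamma)$ calculus for some $\gamma<\frac\pi2$ satisfies \eqref{eq:UR}. Short proofs are contained in Lemma~\ref{lem:left} and Theorem~\ref{thm:compl}(a). The following question about the converse of the second implication comes from Lancien and Le Merdy \cite{LLM}.

\medskip
\noindent\textbf{Question.} \emph{If $T$ satisfies the unconditional Ritt condition, must $T$ have a bounded $H^\infty(B_\gamma)$ calculus for some $\gamma<\frac\pi2$?}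
\medskip

Scalars show what the constant $K$ measures. For $z\in\mathbb D$,
\begin{equation}\label{eq:scalar}
|P_a(z)|\le\|a\|_\infty\sum_{k\ge1}|z|^{k-1}|1-z|=\chi(z)\,\|a\|_\infty,\qquad \chi(z):=\frac{|1-z|}{1-|z|},
\end{equation}
and unimodular $a_k$ with $a_k(z^k-z^{k-1})\ge0$ show that $\chi(z)$ is the best constant in \eqref{eq:UR} for multiplication by $z$ on $X=\mathbb C$. The domains adapted to \eqref{eq:UR} are therefore the sublevel sets
\[
S_\kappa=\{z\in\mathbb C:|1-z|<\kappa(1-|z|)\}=\{z\in\mathbb D:\chi(z)<\kappa\},\qquad\kappa>1 .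
\]
They increase with $\kappa$ and contain $[0,1)$, where $\chi=1$. In particular $1\in\overline{S_\kappa}$. By Lemma~\ref{lem:geom} below, $S_\kappa$ has a corner at $1$ of half-angle $\arccos\frac1\kappa$.

\begin{example}\label{ex:diag}
Let $T$ be a diagonal operator on $\ell^2$ with eigenvalues $z_j\in\mathbb D$, so that $\|P(T)\|=\sup_j|P(z_j)|$, and let $K=\sup_j\chi(z_j)$. The best constant in \eqref{eq:UR} is $K$. From $\frac{\lambda-1}{\lambda-z}=1+\frac{z-1}{\lambda-z}$ and $\inf_{|\lambda|>1}|\lambda-z|=1-|z|$ we see that $\sup_{|\lambda|>1}\big|\frac{\lambda-1}{\lambda-z}\big|$ lies between $\chi(z)-1$ and $\chi(z)+1$, so $T$ is a Ritt operator exactly when $K<\infty$. In that case all $z_j$ lie in $S_\kappa$ for $\kappa>K$, and $\|P(T)\|\le\sup_{S_\kappa}|P|$.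
\end{example}

The example suggests the answer yes, with the critical angle $\arccos\frac1K$. There is also a reason to expect the answer no. The polynomials $P_a$ with $\|a\|_\infty\le1$ are bounded by $\kappa$ on $S_\kappa$ for all $\kappa$ at the same time, so they are tame at every angle below $\frac\pi2$. A polynomial bounded by $1$ on a single $S_\kappa$ or $B_\gamma$ can be arbitrarily large just outside the corner (Lemma~\ref{lem:exp}). So \eqref{eq:UR} tests the functional calculus on a thin family of polynomials, and on a general Banach space there is no spectral theorem to bridge the gap. Nevertheless the first guess is correct.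

\begin{theorem}\label{thm:main}
Let $T$ be a bounded operator on a complex Banach space $X$ that satisfies the unconditional Ritt condition with constant $K\ge1$.
\begin{enumerate}
\item[(a)] $T$ has a bounded $H^\infty(S_\kappa)$ calculus for every $\kappa>K$.
\item[(b)] $T$ has a bounded $H^\infty(B_\gamma)$ calculus for every $\gamma\in(\arccos\frac1K,\frac\pi2)$.
\end{enumerate}
\end{theorem}

A constant in \eqref{eq:UR} can always be increased, so the assumption $K\ge1$ is no restriction, and part (b) answers the Question in the affirmative.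

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] \emph{(Converse.)} Let $\kappa>1$ and $\gamma\in(0,\frac\pi2)$. If $\|P(T)\|\le C\sup_{S_\kappa}|P|$ for all polynomials $P$, then $T$ satisfies the unconditional Ritt condition with constant $C\kappa$. If $\|P(T)\|\le C\sup_{B_\gamma}|P|$ for all polynomials $P$, then $T$ satisfies it with constant $C\,\frac{1+\sin\gamma}{1-\sin\gamma}$.
\item[(b)] \emph{(Sharpness.)} For each $K>1$ there is a diagonal contraction on $\ell^2$ that satisfies the unconditional Ritt condition with constant $K$, has no bounded $H^\infty(S_\kappa)$ calculus for any $1<\kappa<K$, and has no bounded $H^\infty(B_\gamma)$ calculus for any $0<\gamma<\arccos\frac1K$.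
\item[(c)] \emph{(Renorming.)} For every bounded operator $T$ on $X$,
\[
\inf\{\kappa>1:T\text{ has a bounded }H^\infty(S_\kappa)\text{ calculus}\}=\inf_{|\cdot|}K_{|\cdot|}(T),
\]
where $|\cdot|$ runs over the equivalent norms on $X$, $K_{|\cdot|}(T)\in[1,\infty]$ is the least constant $\ge1$ in the unconditional Ritt condition for the norm $|\cdot|$, and $\inf\emptyset=\infty$.
\end{enumerate}
\end{theorem}

We do not decide the endpoint cases $\kappa=K$ and $\gamma=\arccos\frac1K$ of Theorem~\ref{thm:main}.

The proof of Theorem~\ref{thm:main} works with $A=I-T$, which moves the corner to the origin, where dilations act. The hypothesis directly controls functions of $A$ whose singularities lie in the closed left half-plane, while a Cauchy integral for $P(T)$ needs resolvents with poles inside the right half-plane. Section~\ref{sec:single} moves one pole across the imaginary axis by a Neumann series argument; this is the model for the whole proof. Section~\ref{sec:cauchy} reduces Theorem~\ref{thm:main} to an estimate in which all dilations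 $A/r$, $r>0$, enter at once. Section~\ref{sec:seminorm} introduces a submultiplicative seminorm that measures such sums over dilations, and Section~\ref{sec:allscales} repeats the Neumann series argument with this seminorm in place of the operator norm. Theorem~\ref{thm:compl} is proved in Section~\ref{sec:compl}.

\medskip
\noindent\textbf{The Riesz--Dunford calculus.} If $B$ is a bounded operator and $\varphi$ is holomorphic on an open set $U\supset\sigma(B)$, then $\varphi(B)=\frac1{2\pi i}\int_\Gamma\varphi(\lambda)(\lambda-B)^{-1}d\lambda$, where $\Gamma$ is any cycle in $U\setminus\sigma(B)$ that winds once around each point of $\sigma(B)$ and zero times around each point outside $U$. The operator $\varphi(B)$ depends only on the values of $\varphi$ near $\sigma(B)$. The map $\varphi\mapsto\varphi(B)$ is linear and multiplicative, it has the usual meaning for polynomials, entire functions and rational functions with poles off $\sigma(B)$, and $\sigma(\varphi(B))=\varphi(\sigma(B))$. All operator-valued integrals below are absolutely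 convergent integrals of a measurable scalar function times a norm continuous operator-valued function.

\section{The domains $S_\kappa$ and $B_\gamma$}\label{sec:geom}

For $\alpha\in[0,\frac\pi2)$ let $\Sigma_\alpha=\{0\}\cup\{w\ne0:|\arg w|\le\alpha\}$, a closed convex sector. For $\kappa>1$ put
\[
D_\kappa=1-S_\kappa=\{w:|w|<\kappa(1-|1-w|)\},\qquad\rho_\kappa(\theta)=\frac{2(\cos\theta-1/\kappa)}{1-1/\kappa^2}.
\]
Figure~\ref{fig:domains} shows the sets in the next lemma.

\begin{lemma}\label{lem:geom}
Let $\kappa>1$ and $\gamma\in(0,\frac\pi2)$.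
\begin{enumerate}
\item[(i)] $D_\kappa=\{re^{i\theta}:|\theta|<\arccos\frac1\kappa,\ 0<r<\rho_\kappa(\theta)\}$.
\item[(ii)] $S_{1/\cos\gamma}\subset B_\gamma\subset1-\Sigma_\gamma$.
\item[(iii)] $B_\gamma\subset\mathbb D$, and $\chi\le\frac{1+\sin\gamma}{1-\sin\gamma}$ on $B_\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The point $0$ is not in $D_\kappa$. For $w=re^{i\theta}$ with $r>0$ and $|\theta|\le\pi$, the condition $w\in D_\kappa$ reads $|1-w|<1-r/\kappa$. This holds if and only if $r<\kappa$ and $1-2r\cos\theta+r^2<1-2r/\kappa+r^2/\kappa^2$, and the last inequality is equivalent to $r<\rho_\kappa(\theta)$. The inequality $0<r<\rho_\kappa(\theta)$ forces $\cos\theta>1/\kappa$, and it also gives $r<\rho_\kappa(0)=\frac{2\kappa}{\kappa+1}<\kappa$.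

(ii) Let $z=1-re^{i\theta}\in S_{1/\cos\gamma}$, so that $r>0$ and $|\theta|<\gamma$ by (i), and $|z|<1-r\cos\gamma$. If $r\ge\cos\gamma$, then $|z|<1-\cos^2\gamma=\sin^2\gamma<\sin\gamma$, and $z\in D(0,\sin\gamma)\subset B_\gamma$. If $r<\cos\gamma$, put $v=1-\cos\gamma\,e^{i\theta}$ and $t=r/\cos\gamma\in(0,1)$. Then $|v|^2=1-2\cos\gamma\cos\theta+\cos^2\gamma<1-\cos^2\gamma=\sin^2\gamma$ and $z=(1-t)+tv$. So $z$ lies in the open disc $(1-t)+tD(0,\sin\gamma)$, which is contained in the convex hull, and $z\in B_\gamma$.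

For the second inclusion, let $w=re^{i\theta}\in D(1,\sin\gamma)$. Then $\operatorname{Re}w>0$, and $|\sin\theta|$, the distance from $1$ to the line $\mathbb Rw$, is at most $|1-w|<\sin\gamma$. So the convex set $\Sigma_\gamma$ contains $0$ and $D(1,\sin\gamma)$, hence their convex hull, which contains $1-B_\gamma$.

(iii) The convex hull lies in $\overline{\mathbb D}$, so its interior lies in $\mathbb D$. Each $z\in B_\gamma$ therefore has the form $z=t+(1-t)v$ with $t\in[0,1)$ and $|v|<\sin\gamma$. Then $|1-z|=(1-t)|1-v|$ and $1-|z|\ge(1-t)(1-|v|)$, so $\chi(z)\le\frac{1+|v|}{1-|v|}\le\frac{1+\sin\gamma}{1-\sin\gamma}$.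
\end{proof}

\section{Spectrum and resolvent: the argument at one scale}\label{sec:single}

In Sections~\ref{sec:single}--\ref{sec:allscales}, $T$ satisfies \eqref{eq:UR} with $K\ge1$, and
\[
A=I-T,\qquad\omega=\arccos\tfrac1K\in[0,\tfrac\pi2).
\]
An angle $\beta$ lies in $(\omega,\frac\pi2)$ exactly when $\beta\in(0,\frac\pi2)$ and $K\cos\beta<1$. Special choices of $a$ in \eqref{eq:UR} give $\|T^k-T^{k-1}\|\le K$ and $\|T^n\|\le K+1$.

\begin{lemma}\label{lem:spec}
$\sigma(A)\setminus\{0\}\subset D_\kappa$ for every $\kappa>K$, and $\sigma(A)\subset\Sigma_\omega$.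
\end{lemma}

\begin{proof}
Let $z\in\sigma(T)$, $z\ne1$, and choose unimodular $a_1,\dots,a_n$ with $a_k(z^k-z^{k-1})\ge0$. Since $P_a(z)\in\sigma(P_a(T))$, we have $\sum_{k=1}^n|z|^{k-1}|1-z|=P_a(z)\le K$ for all $n$. Hence $|z|<1$ and $\chi(z)\le K$, so $1-z\in D_\kappa$ for every $\kappa>K$. By Lemma~\ref{lem:geom}(i), $|\arg(1-z)|<\arccos\frac1\kappa$ for every $\kappa>K$, and so $|\arg(1-z)|\le\omega$.
\end{proof}

\begin{lemma}\label{lem:left}
For $|\zeta|>1$ we have $\|(\zeta-1)R(\zeta,T)\|\le K+1$; thus $T$ is a Ritt operator. For $\lambda\ne0$ with $\operatorname{Re}\lambda\le0$,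
\begin{equation}\label{eq:left}
\|A(A-\lambda)^{-1}\|\le K,\qquad\|\lambda(A-\lambda)^{-1}\|\le K+1 .
\end{equation}
\end{lemma}

\begin{proof}
For $|\zeta|>1$ the series $R(\zeta,T)=\sum_{k\ge1}\zeta^{-k}T^{k-1}$ converges absolutely because $\|T^n\|\le K+1$. Therefore
\[
\sum_{k\ge1}\zeta^{-k}(T^k-T^{k-1})=\big(\zeta R(\zeta,T)-I\big)-R(\zeta,T)=(\zeta-1)R(\zeta,T)-I ,
\]
and the partial sums on the left have norm at most $K$ by \eqref{eq:UR}. For $\lambda$ as stated, $\zeta=1-\lambda$ satisfies $|\zeta|>1$, $\zeta-T=A-\lambda$, and the right side equals $-\lambda(A-\lambda)^{-1}-I=-A(A-\lambda)^{-1}$.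
\end{proof}

\begin{remark}
The proof did not use $K\ge1$, and it shows that only $T=I$ satisfies \eqref{eq:UR} with some $K<1$. Indeed, for $s>0$ the operator $I+A/s$ is the inverse of $I-A(A+s)^{-1}$, so $\|I+A/s\|\le(1-K)^{-1}$, and $s\to0$ gives $A=0$.
\end{remark}

The coefficients $\zeta^{-k}$ are bounded only for $|\zeta|\ge1$, so \eqref{eq:UR} says nothing directly about the resolvent of $A$ at a point $\lambda$ of the right half-plane close to $0$. The next proof reaches such points, and its mechanism is the main idea of the paper. Suppose that $h$ is a function with $\|h(A)\|\le K$ and $|h(\lambda)|>K$, and put $q=1/h(\lambda)$. In the splitting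
\begin{equation}\label{eq:split}
\frac1{z-\lambda}=\frac{1-qh(z)}{z-\lambda}+qh(z)\,\frac1{z-\lambda}
\end{equation}
the first term has no pole at $\lambda$, so one can hope to estimate it from the hypothesis. The second term is the left side multiplied by a factor of norm at most $|q|K<1$, so it can be absorbed.

\begin{lemma}\label{lem:right}
Let $\beta\in(\omega,\frac\pi2)$. For $\lambda\ne0$ with $|\arg\lambda|\ge\beta$,
\begin{equation}\label{eq:right}
\|\lambda(A-\lambda)^{-1}\|\le\frac{K+1}{1-K\cos\beta}.
\end{equation}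
\end{lemma}

\begin{proof}
For $\operatorname{Re}\lambda\le0$ this follows from \eqref{eq:left}. Let $\lambda=re^{i\theta}$ with $\beta\le|\theta|<\frac\pi2$; then $\lambda\notin\sigma(A)$ by Lemma~\ref{lem:spec}. Put $s=\operatorname{Im}\lambda=r\sin\theta\ne0$ and $h(z)=\frac z{z-is}$. By \eqref{eq:left}, $\|h(A)\|\le K$. Moreover $q=1/h(\lambda)=\cos\theta\,e^{-i\theta}$, so $|q|K\le K\cos\beta<1$. Since $(1-q)\lambda=is$,
\[
\frac{1-qh(z)}{z-\lambda}=\frac{(1-q)z-is}{(z-is)(z-\lambda)}=\frac{1-q}{z-is}.
\]
The pole has moved to the imaginary axis. Now \eqref{eq:split} reads $(A-\lambda)^{-1}=(1-q)(A-is)^{-1}+qh(A)(A-\lambda)^{-1}$. With $|1-q|=|s|/r$ and \eqref{eq:left},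
\[
\|(A-\lambda)^{-1}\|\le\frac{K+1}r+K\cos\beta\,\|(A-\lambda)^{-1}\| ,
\]
which is \eqref{eq:right}.
\end{proof}

Three properties of the operator norm were used: it is submultiplicative, it is finite on $(A-\lambda)^{-1}$, and the hypothesis bounds it on $h(A)$ by exactly $K$.

\section{Reduction to an estimate over all scales}\label{sec:cauchy}

To bound $f(A)$ by the supremum of $|f|$ on $D_\kappa$, we write it as a Cauchy integral over a contour in $\overline{D_\kappa}$. Since $\sigma(A)$ may accumulate at the corner $0$, the contour has to run into $0$ along two segments $\lambda=r\mu$, $\mu=e^{\pm i\beta}$. There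
\[
f(\lambda)(\lambda-A)^{-1}d\lambda=f(r\mu)\,\mu\,(\mu-A/r)^{-1}\frac{dr}r ,
\]
and \eqref{eq:right} bounds the integrand only by a constant times $dr/r$, which is not integrable at $0$. We know nothing about $m(r)=f(r\mu)$ uniformly in $f$ except that it is bounded, so we want a bound for $\int m(r)\varphi(A/r)\frac{dr}r$ in terms of $\|m\|_\infty$. For $\varphi(z)=(\mu-z)^{-1}$ no such bound holds even for $A=0$, because $\varphi(0)\ne0$. We repair this by subtracting $(\lambda+A)^{-1}$, whose Cauchy integral vanishes. Since $(\lambda-A)^{-1}-(\lambda+A)^{-1}=2A(\lambda^2-A^2)^{-1}$, the kernel becomes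
\[
\psi_\mu(z)=\frac z{\mu^2-z^2},
\]
which is $O(|z|)$ at $0$ and $O(|z|^{-1})$ at $\infty$. Its poles $\pm\mu$ lie outside $\Sigma_\omega$, so $\psi_\mu(A/r)$ is defined for $r>0$ and is norm continuous in $r$.

\begin{proposition}\label{prop:key}
Let $\beta\in(\omega,\frac\pi2)$. There is a constant $M$ such that for $\mu=e^{\pm i\beta}$ and every bounded measurable function $m$ with compact support in $(0,\infty)$,
\[
\Big\|\int_0^\infty m(r)\,\psi_\mu(A/r)\,\frac{dr}r\Big\|\le M\|m\|_\infty .
\]
\end{proposition}

For a scalar $A=|w|e^{i\theta}$ with $|\theta|\le\omega$ the triangle inequality suffices, because $\int_0^\infty|\psi_\mu(ue^{i\theta})|\frac{du}u<\infty$. For operators it does not. Let $T$ be diagonal on $\ell^2$ with eigenvalues $1-2^{-j}$, $j\ge1$, for which $K=1$. For each $r\in(0,\frac12]$ some $2^{-j}/r$ lies in $[1,2]$, so $\|\psi_\mu(A/r)\|\ge\min_{[1,2]}|\psi_\mu|>0$ and $\int_0^\infty\|\psi_\mu(A/r)\|\frac{dr}r=\infty$. The proposition expresses that different scales $r$ do not add up, and this has to come from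 the unconditionality in \eqref{eq:UR}. We prove it in Section~\ref{sec:allscales}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.2]
\fill[gray!30] plot[domain=-25:25,samples=41] ({\x}:{11.198*(cos(\x)-cos(25))}) -- cycle;
\draw[->] (-0.35,0) -- (2.05,0);
\draw[->] (0,-0.95) -- (0,0.95);
\draw (0,0) -- (60:0.5) arc[start angle=150,end angle=-150,radius=0.866] -- cycle;
\draw[dashed] plot[domain=-60:60,samples=61] ({\x}:{8/3*(cos(\x)-0.5)});
\draw[very thick] (-40:0.15) -- plot[domain=-40:40,samples=41] ({\x}:{8/3*(cos(\x)-0.5)}) -- (40:0.15);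
\draw[densely dotted] (0,0) circle (0.15);
\node at (1.75,0.72) {$1-B_\gamma$};
\node at (1.33,0.40) {$\Gamma_\varepsilon$};
\node at (0.70,0.08) {$\sigma(A)$};
\node at (-0.22,-0.10) {$0$};
\end{tikzpicture}
\caption{The plane of $w=1-z$, drawn for $\gamma=\frac\pi3$ and $\kappa=1/\cos\gamma=2$. Thin line: the boundary of $1-B_\gamma$. Dashed line, continued by the thick arc: the boundary of $D_\kappa=1-S_\kappa$, which has the same half-angle $\gamma$ at $0$. Shaded: the set $|w|\le K(1-|1-w|)$ for a constant $K<\kappa$; it contains the spectrum of $A=I-T$. Thick line: the contour $\Gamma_\varepsilon$, made of two segments at the angles $\pm\beta$ and an arc of the boundary of $D_\kappa$. Dotted: the circle of radius $\varepsilon$, whose two arcs close $\Gamma_\varepsilon$ in two ways.}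
\label{fig:domains}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:key}]
(a) Fix $\kappa>K$ and $\beta$ with $\omega<\beta<\arccos\frac1\kappa$. Let $r_0=\rho_\kappa(\beta)>0$, so that $\rho_\kappa\ge r_0$ on $[-\beta,\beta]$, and let
\[
\Omega=\{re^{i\theta}:|\theta|<\beta,\ 0<r<\rho_\kappa(\theta)\}.
\]
By Lemmas~\ref{lem:geom}(i) and~\ref{lem:spec}, $\sigma(A)\setminus\{0\}\subset\Omega\subset D_\kappa$. The boundary of $\Omega$ consists of the segments $\{re^{\pm i\beta}:0\le r\le r_0\}$ and the arc $\Gamma'=\{\rho_\kappa(\theta)e^{i\theta}:|\theta|\le\beta\}$. For $0<\varepsilon<r_0$ let $\Gamma_\varepsilon=\partial\Omega\cap\{|\lambda|\ge\varepsilon\}$, oriented counterclockwise from $\varepsilon e^{-i\beta}$ to $\varepsilon e^{i\beta}$ (Figure~\ref{fig:domains}).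

Let $P$ be a polynomial with $|P|\le1$ on $S_\kappa$, hence on $\overline{S_\kappa}\ni1$. Put $f(z)=P(1-z)-P(1)$. Then $|f|\le2$ on $\overline\Omega$, $f(A)=P(T)-P(1)I$, and $|f(\lambda)|\le C_P|\lambda|$ for $|\lambda|\le r_0$ because $f(0)=0$. The constant $C_P$ depends on $P$, but it enters only terms that tend to $0$ with $\varepsilon$.

Close $\Gamma_\varepsilon$ by the arc $\{\varepsilon e^{i\theta}:\beta\le\theta\le2\pi-\beta\}$. The result is the positively oriented boundary of $\Omega\cup D(0,\varepsilon)$, an open set that contains $\sigma(A)$. On the small arc $\|f(\lambda)(\lambda-A)^{-1}\|\le C_P\frac{K+1}{1-K\cos\beta}$ by \eqref{eq:right}, and its length is less than $2\pi\varepsilon$. Hence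
\[
f(A)=\frac1{2\pi i}\int_{\Gamma_\varepsilon}f(\lambda)(\lambda-A)^{-1}d\lambda+O(\varepsilon).
\]
Now close $\Gamma_\varepsilon$ by the arc $\{\varepsilon e^{i\theta}:|\theta|\le\beta\}$ instead. The result is a closed curve in the half-plane $\operatorname{Re}\lambda>0$, where $\lambda\mapsto(\lambda+A)^{-1}$ is holomorphic and $\|(\lambda+A)^{-1}\|\le(K+1)/|\lambda|$ by \eqref{eq:left}. Cauchy's theorem and the same estimate on the small arc give $\int_{\Gamma_\varepsilon}f(\lambda)(\lambda+A)^{-1}d\lambda=O(\varepsilon)$. Subtracting, we obtain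
\[
f(A)=\lim_{\varepsilon\to0}\frac1{2\pi i}\int_{\Gamma_\varepsilon}f(\lambda)\,2A(\lambda^2-A^2)^{-1}d\lambda .
\]
On the segment $\lambda=r\mu$, $\varepsilon\le r\le r_0$, we have $2A(r^2\mu^2-A^2)^{-1}d\lambda=2\mu\,\psi_\mu(A/r)\frac{dr}r$. Proposition~\ref{prop:key} with $m(r)=2\mu f(r\mu)\mathbf 1_{[\varepsilon,r_0]}(r)$, for which $\|m\|_\infty\le4$, bounds the contribution of each segment by $\frac{4M}{2\pi}$, uniformly in $\varepsilon$. The arc $\Gamma'$ is a compact subset of the open right half-plane that is disjoint from $\Omega\cup\{0\}\supset\sigma(A)$, and $\sigma(-A)$ lies in the closed left half-plane. So $M'=\sup_{\lambda\in\Gamma'}\|2A(\lambda^2-A^2)^{-1}\|$ is finite. Altogether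
\[
\|P(T)\|\le1+\|f(A)\|\le1+\frac{4M}\pi+\frac{M'}\pi\operatorname{length}(\Gamma'),
\]
and the right side does not depend on $P$.

(b) Let $\gamma\in(\omega,\frac\pi2)$ and $\kappa=1/\cos\gamma>K$. By Lemma~\ref{lem:geom}(ii), $\sup_{S_\kappa}|P|\le\sup_{B_\gamma}|P|$, and (a) applies.
\end{proof}

\section{A submultiplicative seminorm}\label{sec:seminorm}

Splitting $(0,\infty)$ into intervals $[\Lambda^k,\Lambda^{k+1})$ turns the integral of Proposition~\ref{prop:key} into an average of sums $\sum_ka_k\psi_\mu(r\Lambda^kA)$ with bounded coefficients. This leads to the following quantity. Let $\mathcal H$ be the algebra of functions that are holomorphic on an open set, depending on the function, that contains $\Sigma_\omega$. Since $\sigma(rA)\subset\Sigma_\omega$, the operator $\varphi(rA)$ is defined for $\varphi\in\mathcal H$ and $r>0$. Fix $\Lambda>1$. For $r>0$ and a finite set $F\subset\mathbb Z$ put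
\[
N_{r,F}(\varphi)=\sup\Big\{\Big\|\sum_{k\in F}a_k\,\varphi(r\Lambda^kA)\Big\|:|a_k|\le1\Big\},\qquad N(\varphi)=\sup_{r,F}N_{r,F}(\varphi)\in[0,\infty].
\]
Each $N_{r,F}$ is a seminorm on $\mathcal H$ with finite values, since $N_{r,F}(\varphi)\le\sum_{k\in F}\|\varphi(r\Lambda^kA)\|$. If $F$ has one element, $N_{r,F}$ is an operator norm. If $A=w$ is a scalar, $N_{r,F}(\varphi)=\sum_{k\in F}|\varphi(r\Lambda^kw)|$. To run the argument of Lemma~\ref{lem:right} with $N_{r,F}$ we still need submultiplicativity and a supply of functions that the hypothesis controls.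

Submultiplicativity is not obvious, since a product of two sums over $k$ contains terms in which the two factors live at different scales. For two scales the identity
\[
a_1U_1V_1+a_2U_2V_2=\tfrac12\big[(a_1U_1+a_2U_2)(V_1+V_2)+(a_1U_1-a_2U_2)(V_1-V_2)\big]
\]
shows how to remove them: the mixed terms $U_1V_2$ and $U_2V_1$ appear with opposite signs in the two products. Since the definition of $N_{r,F}$ allows arbitrary bounded coefficients, the signs cost nothing.

\begin{lemma}\label{lem:submult}
$N_{r,F}(\varphi_1\varphi_2)\le N_{r,F}(\varphi_1)\,N_{r,F}(\varphi_2)$ for $\varphi_1,\varphi_2\in\mathcal H$.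
\end{lemma}

\begin{proof}
Let $U_k=\varphi_1(r\Lambda^kA)$ and $V_k=\varphi_2(r\Lambda^kA)$, so that $(\varphi_1\varphi_2)(r\Lambda^kA)=U_kV_k$, and let $|a_k|\le1$. The average of $\eta_k\eta_l$ over all $\eta\in\{-1,1\}^F$ is $1$ for $k=l$ and $0$ for $k\ne l$. Therefore
\[
\sum_{k\in F}a_kU_kV_k=2^{-|F|}\sum_{\eta\in\{-1,1\}^F}\Big(\sum_{k\in F}a_k\eta_kU_k\Big)\Big(\sum_{l\in F}\eta_lV_l\Big),
\]
and each product on the right has norm at most $N_{r,F}(\varphi_1)N_{r,F}(\varphi_2)$.
\end{proof}

The powers $T^k$ do not interact well with the dilations $A\mapsto rA$, but the semigroup $e^{-tA}$ does: dilating $A$ rescales $t$. We therefore transfer \eqref{eq:UR} to the semigroup. The operator $-Ae^{-tA}$, the derivative of $e^{-tA}$, takes the place of the differences $T^k-T^{k-1}$. It is important that the constant $K$ is preserved exactly.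

\begin{lemma}\label{lem:semigroup}
For $m\in L^1(0,\infty)\cap L^\infty(0,\infty)$,
\[
\Big\|\int_0^\infty m(t)\,Ae^{-tA}\,dt\Big\|\le K\|m\|_\infty .
\]
\end{lemma}

\begin{proof}
Let $p_n(t)=e^{-t}t^n/n!$. Then $\sum_{n\ge0}p_n(t)=1$, $\int_0^\infty p_n(t)\,dt=1$, and
\[
Ae^{-tA}=(I-T)e^{-t}e^{tT}=\sum_{n\ge0}p_n(t)(T^n-T^{n+1}).
\]
Since $\sum_n\int_0^\infty|m(t)|\,p_n(t)\,\|T^n-T^{n+1}\|\,dt\le K\|m\|_1$, we may integrate term by term. The integral equals the absolutely convergent series $\sum_nm_n(T^n-T^{n+1})$ with $m_n=\int_0^\infty m\,p_n\,dt$. As $|m_n|\le\|m\|_\infty$, its partial sums have norm at most $K\|m\|_\infty$ by \eqref{eq:UR}.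
\end{proof}

\begin{lemma}\label{lem:laplace}
Let $b\colon(0,\infty)\to\mathbb C$ be measurable with $|b(t)|\le Ce^{-\delta t}$ for some $\delta>0$, and let $\varphi(z)=\int_0^\infty b(t)\,ze^{-tz}\,dt$ for $\operatorname{Re}z>-\delta$. Then $\varphi\in\mathcal H$ and
\[
N(\varphi)\le K\sup_{t>0}\sum_{k\in\mathbb Z}|b(\Lambda^kt)| .
\]
\end{lemma}

\begin{proof}
The integral converges locally uniformly, so $\varphi$ is holomorphic on the half-plane $\operatorname{Re}z>-\delta$, which contains $\Sigma_\omega$. Let $u>0$, and compute $\varphi(uA)$ with the boundary $\Gamma$ of a rectangle that lies in $\operatorname{Re}\lambda\ge-\delta/2$ and contains $\sigma(uA)$ in its interior. On $\Gamma$ we have $|b(t)e^{-t\lambda}|\le Ce^{-\delta t/2}$, so Fubini's theorem and a change of variable give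
\[
\varphi(uA)=\int_0^\infty b(t)\,uAe^{-tuA}\,dt=\int_0^\infty b(t/u)\,Ae^{-tA}\,dt .
\]
Thus $\sum_{k\in F}a_k\varphi(r\Lambda^kA)=\int_0^\infty m(t)Ae^{-tA}dt$ with $m(t)=\sum_{k\in F}a_k\,b(\Lambda^{-k}t/r)$. This $m$ is bounded and integrable, and $|m(t)|\le\sum_{k\in\mathbb Z}|b(\Lambda^kt/r)|$ if $|a_k|\le1$. Lemma~\ref{lem:semigroup} finishes the proof.
\end{proof}

\section{Moving the pole at all scales}\label{sec:allscales}

Lemma~\ref{lem:laplace} covers only functions that are holomorphic on a half-plane $\operatorname{Re}z>-\delta$, and $\psi_\mu$ has a pole at $\mu$ with $\operatorname{Re}\mu=\cos\beta>0$. As in \eqref{eq:split}, we remove the pole with a function $h$ such that $N(h)\le K<|h(\mu)|$. The function of Lemma~\ref{lem:right}, with $s=\operatorname{Im}\mu$, is $\frac z{z-is}=\int_0^\infty e^{ist}ze^{-tz}dt$ for $\operatorname{Re}z>0$. Its density $e^{ist}$ has modulus $1$ for all $t$, so the sum over scales in Lemma~\ref{lem:laplace} is infinite. We cut the density off to an interval $[L^{-1},L)$ and take $\Lambda=L^2$,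 so that the dilated densities have disjoint supports. The cutoff lowers $|h(\mu)|$ from $1/\cos\beta$ to a smaller number, and the strict inequality $1/\cos\beta>K$ leaves room for this loss when $L$ is large. This is what determines $\Lambda$.

\begin{proposition}\label{prop:psi}
Let $\beta\in(\omega,\frac\pi2)$. There is $\Lambda>1$ such that $N(\psi_\mu)<\infty$ for $\mu=e^{i\beta}$ and for $\mu=e^{-i\beta}$.
\end{proposition}

\begin{proof}
Let $c=\cos\beta\in(0,\frac1K)$. Since $(e^{-c/L}-e^{-cL})/c\to1/c>K$ as $L\to\infty$, we can fix $L>1$ with $(e^{-c/L}-e^{-cL})/c>K$. Put $\Lambda=L^2$. Let $\mu=c+is$ be one of $e^{\pm i\beta}$.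

\emph{Step 1: the function $h$.} Let $b_0(t)=e^{ist}\mathbf 1_{[L^{-1},L)}(t)$ and
\[
h(z)=\int_0^\infty b_0(t)\,ze^{-tz}\,dt=\frac z{z-is}\big(e^{-(z-is)/L}-e^{-(z-is)L}\big),
\]
an entire function. The function $t\mapsto b_0(\Lambda^kt)$ vanishes outside $[L^{-2k-1},L^{-2k+1})$. These intervals are disjoint, so $\sum_k|b_0(\Lambda^kt)|\le1$, and $N(h)\le K$ by Lemma~\ref{lem:laplace}. Also $h(\mu)=\mu\,(e^{-c/L}-e^{-cL})/c$, so $|h(\mu)|>K$. Put $q=1/h(\mu)$; then $|q|K<1$.

\emph{Step 2: the remainder $\psi_0=(1-qh)\psi_\mu$ satisfies $N(\psi_0)<\infty$.} Write $\psi_0(z)=zg(z)$ with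
\[
g(z)=\frac{1-qh(z)}{(\mu-z)(\mu+z)} .
\]
The singularity at $\mu$ is removable because $qh(\mu)=1$, and $\operatorname{Re}(-\mu)=-c$. So $g$ is holomorphic on $\operatorname{Re}z>-c$. We represent $g$ as a Laplace transform and estimate its density $b$ at $\infty$ and at $0$, the two ends that decide whether $\sum_k|b(\Lambda^kt)|$ converges.

Let $H=\{\operatorname{Re}z\ge-c/2\}$. For $z\in H$ with $|z|\ge2$ we have $|z/(z-is)|\le|z|/(|z|-1)\le2$, and both exponentials in $h$ have modulus at most $e^{cL/2}$, so $|h(z)|\le4e^{cL/2}$. Also $|\mu^2-z^2|\ge|z|^2-1\ge\frac35(1+|z|^2)$ for $|z|\ge2$. On the compact set $H\cap\{|z|\le2\}$ the function $g$ is continuous. Hence $|g(z)|\le C_1(1+|z|^2)^{-1}$ on $H$. Define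
\[
b(t)=\frac1{2\pi}\int_{\mathbb R}g(x+iy)\,e^{t(x+iy)}\,dy,\qquad t\in\mathbb R,\ x\ge-\tfrac c2 .
\]
The value does not depend on $x$: apply Cauchy's theorem to the rectangle with vertices $x_1\pm iR$, $x_2\pm iR$, whose horizontal sides contribute $O(R^{-2})$. The function $b$ is continuous by dominated convergence, and
\[
|b(t)|\le\frac{C_1e^{tx}}{2\pi}\int_{\mathbb R}\frac{dy}{1+y^2}=\frac{C_1}2e^{tx}\qquad\text{for every }x\ge-\tfrac c2 .
\]
For $t<0$, letting $x\to\infty$ gives $b(t)=0$, and so $b(0)=0$ by continuity. For $t\ge0$, the choice $x=-\frac c2$ gives $|b(t)|\le\frac{C_1}2e^{-ct/2}$. With $x=0$ and $|e^{iu}-1|\le\min\{2,|u|\}\le2|u|^{1/2}$,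
\[
|b(t)|=|b(t)-b(0)|\le\frac{C_1}\pi\int_{\mathbb R}\frac{|ty|^{1/2}}{1+y^2}\,dy=C_2t^{1/2}.
\]
For $x>-\frac c2$ the function $t\mapsto e^{-tx}b(t)$ is integrable on $\mathbb R$, and it is the inverse Fourier transform of the continuous integrable function $y\mapsto g(x+iy)$. Fourier inversion gives $g(z)=\int_0^\infty b(t)e^{-tz}dt$ for $\operatorname{Re}z>-\frac c2$, so $\psi_0$ has the form required in Lemma~\ref{lem:laplace}, with $\delta=\frac c2$. The sum $\sum_k|b(\Lambda^kt)|$ is unchanged when $t$ is replaced by $\Lambda t$, and for $t\in[1,\Lambda)$,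
\[
\sum_{k\in\mathbb Z}|b(\Lambda^kt)|\le C_2\sum_{k\le-1}\Lambda^{(k+1)/2}+\frac{C_1}2\sum_{k\ge0}e^{-c\Lambda^k/2}<\infty .
\]
Lemma~\ref{lem:laplace} gives $N(\psi_0)<\infty$.

\emph{Step 3: absorption.} The functions $\psi_\mu$, $\psi_0$ and $h$ belong to $\mathcal H$, and $\psi_\mu=\psi_0+qh\psi_\mu$. By Lemma~\ref{lem:submult} and Step 1,
\[
N_{r,F}(\psi_\mu)\le N(\psi_0)+|q|K\,N_{r,F}(\psi_\mu).
\]
Here we need the finite sets $F$: the number $N(\psi_\mu)$ is not yet known to be finite, but $N_{r,F}(\psi_\mu)$ is. We conclude that $N_{r,F}(\psi_\mu)\le N(\psi_0)/(1-|q|K)$ for all $r$ and $F$.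
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\Lambda$ be as in Proposition~\ref{prop:psi}. The substitution $r=\Lambda^ku$ on $[\Lambda^k,\Lambda^{k+1})$ gives
\[
\int_0^\infty m(r)\,\psi_\mu(A/r)\,\frac{dr}r=\int_1^\Lambda\sum_km(\Lambda^ku)\,\psi_\mu\big(u^{-1}\Lambda^{-k}A\big)\frac{du}u ,
\]
where only finitely many $k$ contribute because $m$ has compact support in $(0,\infty)$. For almost every $u$ all coefficients $m(\Lambda^ku)$ have modulus at most $\|m\|_\infty$, so the sum has norm at most $N(\psi_\mu)\|m\|_\infty$. We may take $M=\log\Lambda\cdot\max_\pm N(\psi_{e^{\pm i\beta}})$.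
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The resolvent bounds \eqref{eq:left} use \eqref{eq:UR} only for geometric coefficients. Apart from the localization of the spectrum, arbitrary coefficients are used only in Lemma~\ref{lem:semigroup}. The inequality $K\cos\beta<1$ keeps $\mu$ off the spectrum and makes $|q|K<1$ possible in Lemma~\ref{lem:right} and Proposition~\ref{prop:psi}. At an endpoint one would need $\cos\beta\ge1/K$. Then $|h(\mu)|<1/\cos\beta\le K$ for every $L$, and the absorption step is not available.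
\end{remark}

\section{Converse, sharpness and renorming}\label{sec:compl}

Sharpness rests on the fact that polynomials separate a point outside a sector from the sector.

\begin{lemma}\label{lem:exp}
Let $0<\alpha<\theta_0<\frac\pi2$ and $r_0>0$, let $z_0=1-r_0e^{i\theta_0}$, and let $E\subset1-\Sigma_\alpha$ be bounded and nonempty. For every $C$ there is a polynomial $P$ with $\sup_E|P|\le2$ and $|P(z_0)|>C$.
\end{lemma}

\begin{proof}
Let $G_n(z)=\exp\big(-ine^{-i\alpha}(1-z)\big)$. For $z=1-re^{i\theta}$ we have $|G_n(z)|=\exp(nr\sin(\theta-\alpha))$. If $|\theta|\le\alpha$, then $\theta-\alpha\in(-\pi,0]$, so $|G_n|\le1$ on $E$. On the other hand $|G_n(z_0)|\to\infty$. Choose $n$ with $|G_n(z_0)|>C+1$, and let $P$ be a Taylor polynomial of $G_n$ with $|P-G_n|\le1$ on a disc that contains $E$ and $z_0$.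
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(a) By \eqref{eq:scalar}, $\|P_a(T)\|\le C\sup_E|P_a|\le C\sup_E\chi\cdot\|a\|_\infty$ for $E=S_\kappa$ or $E=B_\gamma$. We have $\chi<\kappa$ on $S_\kappa$, and Lemma~\ref{lem:geom}(iii) bounds $\chi$ on $B_\gamma$.

(b) Let $K>1$ and $\omega=\arccos\frac1K\in(0,\frac\pi2)$. For $j\ge1$ let $\theta_j=\frac j{j+1}\,\omega$ and $z_j=1-\frac12\rho_K(\theta_j)e^{i\theta_j}$. Then $z_j\in S_K\subset\mathbb D$ by Lemma~\ref{lem:geom}(i). The diagonal operator $T$ on $\ell^2$ with eigenvalues $z_j$ is a contraction, and by \eqref{eq:scalar},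
\[
\|P_a(T)\|=\sup_j|P_a(z_j)|\le K\|a\|_\infty .
\]
Let $E=S_\kappa$ with $1<\kappa<K$ and $\alpha=\arccos\frac1\kappa$, or $E=B_\gamma$ with $0<\gamma<\omega$ and $\alpha=\gamma$. In both cases $0<\alpha<\omega$, and $E\subset1-\Sigma_\alpha$ by Lemma~\ref{lem:geom}(i) and (ii). Choose $j$ with $\theta_j>\alpha$. Lemma~\ref{lem:exp} gives polynomials $P$ with $\sup_E|P|\le2$ for which $\|P(T)\|\ge|P(z_j)|$ is arbitrarily large. So $T$ has no bounded $H^\infty(E)$ calculus.

(c) Let $|\cdot|$ be an equivalent norm with $K_{|\cdot|}(T)<\infty$. Theorem~\ref{thm:main}(a) in the space $(X,|\cdot|)$ gives a bounded $H^\infty(S_\kappa)$ calculus for every $\kappa>K_{|\cdot|}(T)$. Passing to an equivalent norm changes operator norms by at most a fixed factor, so the same holds in $(X,\|\cdot\|)$. This proves the inequality $\le$.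

For the inequality $\ge$, let $\|P(T)\|\le C\sup_{S_\kappa}|P|$ for all polynomials $P$. We choose a norm in which this calculus is contractive. Call a polynomial $P$ admissible if $|P|\le1$ on $S_\kappa$, and put
\[
|x|=\sup\{\|P(T)x\|:P\text{ admissible}\}.
\]
As a supremum of seminorms, $|\cdot|$ is a seminorm, and $\|x\|\le|x|\le C\|x\|$, where the lower bound comes from $P=1$. If $P$ and $Q$ are admissible, then so is $PQ$, and therefore $\|P(T)Q(T)x\|\le|x|$. Taking the supremum over $P$ gives $|Q(T)x|\le|x|$, and by homogeneity $|Q(T)x|\le\sup_{S_\kappa}|Q|\cdot|x|$ for every polynomial $Q$. Part (a), applied in $(X,|\cdot|)$ with $C=1$, shows that $T$ satisfies \eqref{eq:UR} for $|\cdot|$ with constant $\kappa>1$. Hence $K_{|\cdot|}(T)\le\kappa$.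
\end{proof}

\begin{thebibliography}{9}
\bibitem{LLM} Florence Lancien and Christian Le Merdy, \emph{On functional calculus properties of Ritt operators}, arXiv:1301.4875 (2013).
\end{thebibliography}
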